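\title{Non-negative positive definite functions: a counterexample to a conjecture of Hinrichs and Vyb\'iral}

\begin{abstract}
Let $f:\mathbb{R}^d\to\mathbb{R}$ be continuous, integrable and non-negative, with non-negative Fourier transform. A conjecture of Hinrichs and Vyb\'iral asserts that the matrix $\{f(x_j-x_l)-f(0)/n\}_{j,l=1}^n$ is positive semi-definite for all $x_1,\dots,x_n\in\mathbb{R}^d$. We show that this fails in every dimension for every $n\ge 8$, that the best constant in place of $1/n$ is at most $4n\,(0.937)^n$ for $n\ge 21$, and that the conjecture is true for $n\le 3$. The counterexamples are built on the group $\mathbb{Z}_2^k$ and transferred to $\mathbb{R}^d$. The case $n=3$ reduces to the inequality $f(2z)\ge 3f(z)^2-2f(z)$ for $f(0)=1$.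
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

\subsection*{The question}
For an integrable function $f$ on $\mathbb{R}^d$ let $\hat f(\xi)=\int_{\mathbb{R}^d}f(x)e^{-2\pi i x\cdot\xi}\,dx$. We call $f:\mathbb{R}^d\to\mathbb{R}$ \emph{admissible} if it is continuous and integrable, $f\ge0$ and $\hat f\ge0$. The Gaussian $e^{-\pi|x|^2}$, which is its own Fourier transform, is admissible. So is the tent $\Delta(t)=(1-|t|)_+$ on $\mathbb{R}$, with $\hat\Delta(\xi)=(\sin(\pi\xi)/(\pi\xi))^2$, and so is the product $\prod_{i=1}^d\Delta(t_i)$ on $\mathbb{R}^d$.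

If $f$ is continuous and integrable and $\hat f\ge0$, then $\hat f$ is integrable and $f(x)=\int\hat f(\xi)e^{2\pi i x\cdot\xi}\,d\xi$ for all $x$ \cite[Ch.~I, Cor.~1.26]{SW}. An admissible $f\not\equiv0$ therefore has $f(0)=\int\hat f>0$, and we may normalize $f(0)=1$. Then $\hat f(\xi)\,d\xi$ is a probability measure; we write $\mathbb{E}$ for its expectation. Since $f$ is real, $f(x)=\mathbb{E}\cos(2\pi x\cdot\xi)$, so $f$ is even and $0\le f\le1$. For points $x_1,\dots,x_n\in\mathbb{R}^d$ and real $c_1,\dots,c_n$,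
\begin{equation}\label{eq:form}
\sum_{j,l}c_jc_lf(x_j-x_l)=\mathbb{E}|P|^2,\qquad P(\xi)=\sum_{j=1}^nc_je^{2\pi i x_j\cdot\xi}.
\end{equation}
Hence the real symmetric matrix $\{f(x_j-x_l)\}$ is positive semi-definite, that is, its quadratic form is non-negative on real vectors. This is the easy half of Bochner's theorem, and it uses only $\hat f\ge0$. The question is how much more the condition $f\ge0$ gives. The following statement is Conjecture~2 of Hinrichs and Vyb\'iral; we take it from the paper of Krieg and Vyb\'iral~\cite{KV}.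

\medskip
\noindent\textbf{Conjecture.} \emph{For every admissible $f$ on $\mathbb{R}^d$, every $n\in\mathbb{N}$ and all $x_1,\dots,x_n\in\mathbb{R}^d$, the matrix}
\begin{equation}\label{eq:matrix}
\Big\{f(x_j-x_l)-\frac{f(0)}{n}\Big\}_{j,l=1}^n
\end{equation}
\emph{is positive semi-definite.}
\medskip

Since $\sum_jc_j=P(0)$, the conjecture says that $\mathbb{E}|P|^2\ge\frac1n|P(0)|^2$ for every exponential sum $P$ with $n$ terms and real coefficients. The condition $f\ge0$ gives $\hat f(\xi)\le\int f=\hat f(0)$, so the density $\hat f$ is largest at the origin, and it is plausible that a sum with few terms cannot be large there and small on average.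

To measure this, let $\gamma_{n,d}$ be the largest $\gamma\ge0$ such that $\{f(x_j-x_l)-\gamma f(0)\}_{j,l=1}^n$ is positive semi-definite for all admissible $f$ on $\mathbb{R}^d$ and all $x_1,\dots,x_n\in\mathbb{R}^d$. The set of such $\gamma$ is a closed interval that contains $0$. It is bounded by $1/n$: the product of tents and the points $x_j=(j,0,\dots,0)$ give the identity matrix $I$, and $I-\gamma\mathbf 1\mathbf 1^T$, with $\mathbf 1=(1,\dots,1)^T$, has the eigenvalue $1-n\gamma$. Thus $\gamma_{n,d}\le1/n$, and the conjecture says that $\gamma_{n,d}=1/n$. Passing to principal submatrices gives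
\begin{equation}\label{eq:mono}
\gamma_{n+1,d}\le\gamma_{n,d}.
\end{equation}

\subsection*{Why one would guess $1/n$}
For $n=1$ the matrix \eqref{eq:matrix} is zero. For $n=2$, $f(0)=1$ and $a=f(x_1-x_2)$ it has diagonal entries $\frac12$ and off-diagonal entries $a-\frac12$, so its eigenvalues are $a$ and $1-a$. The first is non-negative because $f\ge0$, the second because $\hat f\ge0$. Both hypotheses are used, and the conjecture holds for $n\le2$.

It is also known that the conjecture holds for $f=g^2$, where $g$ is real, continuous and integrable with $\hat g\ge0$. This follows from Bochner's theorem and a fact about matrices: if $M\in\mathbb{C}^{n\times n}$ is self-adjoint and positive semi-definite, then $\{|M_{jl}|^2-\frac1nM_{jj}M_{ll}\}$ is positive semi-definite. The proof shows where $1/n$ comes from. Write $M_{jl}=v_j^*v_l$ with $v_j\in\mathbb{C}^n$, and put $H=\sum_jc_jv_jv_j^*$ for real $c_j$. The Cauchy--Schwarz inequality for the $n$ real eigenvalues of $H$ gives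
\[
\sum_{j,l}c_jc_l|M_{jl}|^2=\operatorname{tr}H^2\ge\frac1n(\operatorname{tr}H)^2=\frac1n\Big(\sum_jc_jM_{jj}\Big)^2 .
\]
Now take $M_{jl}=g(x_j-x_l)$. We do not use this result below, but it shows that a counterexample cannot be such a square.

\subsection*{Results}

\begin{theorem}\label{thm:eight}
For every $d\ge1$ and $n\ge8$ there are a compactly supported admissible function $f$ on $\mathbb{R}^d$ and distinct points $x_1,\dots,x_n\in\mathbb{R}^d$ for which the matrix \eqref{eq:matrix} is not positive semi-definite.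
\end{theorem}

\begin{theorem}\label{thm:exp}
For all $d\ge1$ and $n\ge21$ we have $\gamma_{n,d}\le4n\,(0.937)^n$. In particular, there are no constants $C,p>0$ such that the conjecture holds for all $n$ with $Cn^{-p}$ in place of $1/n$.
\end{theorem}

\begin{theorem}\label{thm:three}
For all $d\ge1$ and $n=1,2,3$ we have $\gamma_{n,d}=1/n$; that is, the conjecture holds for $n\le3$.
\end{theorem}

We do not determine whether the conjecture holds for $4\le n\le7$, nor the exact decay rate of $\gamma_{n,d}$.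

\subsection*{The method}
A counterexample needs a short sum $P$ that nearly vanishes where $\hat f$ has most of its mass, but not at the origin. On $\mathbb{R}^d$ such sums are hard to write down. On the group $\mathbb{Z}_2^k$ they are in plain view: the characters are indexed by sign vectors $y\in\{\pm1\}^k$, and the sum $y_1+\dots+y_k-(k-2w)$, with only $k+1$ terms, vanishes on all $\binom kw$ sign vectors with $w$ minus signs. Section~\ref{sec:transfer} carries examples from $\mathbb{Z}_2^k$ to $\mathbb{R}^d$ with arbitrarily small loss. Section~\ref{sec:layers} sets up the construction on the cube and works it out for $w=2$ and $w=4$. Sections~\ref{sec:eight} and~\ref{sec:exp} refine it in two directions, few points and many points. Section~\ref{sec:three} is independent of the rest.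

\section{Transfer from $\mathbb{Z}_2^k$ to $\mathbb{R}^d$}\label{sec:transfer}

For $y\in\{\pm1\}^k$ and $u\in\mathbb{Z}_2^k$ put $y^u=\prod_{i:\,u_i=1}y_i$, and let $|u|$ be the Hamming weight, the number of $i$ with $u_i=1$. Then $y^{u-v}=y^uy^v$. A probability measure $\mu$ on $\{\pm1\}^k$ plays the role of $\hat f(\xi)\,d\xi$, the function
\[
F(u)=\sum_y\mu(y)\,y^u
\]
plays the role of $f$, and $y=\mathbf 1$ plays the role of the origin. The analogue of \eqref{eq:form}, for $g_1,\dots,g_n\in\mathbb{Z}_2^k$ and real $c_j$, is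
\begin{equation}\label{eq:cubeform}
\sum_{j,l}c_jc_lF(g_j-g_l)=\sum_y\mu(y)P(y)^2,\qquad P(y)=\sum_jc_jy^{g_j},\qquad P(\mathbf 1)=\sum_jc_j .
\end{equation}

Three things separate $F$ from an admissible function. The lift $m\mapsto F(m\bmod2)$ to $\mathbb{Z}^k$ is periodic, hence not summable; we multiply it by a wide tent. It lives in dimension $k$, while $d$ may be $1$; we fold $\mathbb{Z}^k$ into $\mathbb{Z}$ by an expansion in a large base. It lives on a lattice; we replace each lattice point by a tent $\Delta$. Each step keeps both positivity conditions. For $k=1$ and $\mu$ uniform, for instance, $F(0)=1$ and $F(1)=0$, and the result is $f(t)=\sum_{m\text{ even}}(1-|m|/M)_+\Delta(t-m)$.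

\begin{lemma}\label{lem:transfer}
Let $\mu$ be a probability measure on $\{\pm1\}^k$ with $F(u)\ge0$ for all $u\in\mathbb{Z}_2^k$. Let $g_1,\dots,g_n\in\mathbb{Z}_2^k$ be distinct, and let $d\ge1$ and $M\ge2$ be integers. Then there are a compactly supported admissible $f$ on $\mathbb{R}^d$ with $f(0)=1$ and distinct points $x_1,\dots,x_n\in\mathbb{R}^d$ such that
\[
f(x_j-x_l)=(1-1/M)^{|g_j-g_l|}F(g_j-g_l)\qquad(1\le j,l\le n).
\]
\end{lemma}

\begin{proof}
\emph{Cutting off.} For $m\in\mathbb{Z}^k$ put $\Phi(m)=F(m\bmod2)\prod_{i=1}^k(1-|m_i|/M)_+$. Then $\Phi\ge0$ because $F\ge0$, and $\Phi$ vanishes outside the box $B=\{m:|m_i|\le M-1\text{ for all }i\}$. The Fej\'er kernel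
\[
\Psi_M(\theta)=\sum_{|r|<M}\Big(1-\frac{|r|}M\Big)e^{-2\pi ir\theta}=\frac1M\Big|\sum_{r=0}^{M-1}e^{-2\pi ir\theta}\Big|^2
\]
is non-negative; the two expressions agree because $r$ is a difference of two elements of $\{0,\dots,M-1\}$ in $M-|r|$ ways. Write $y_i=e^{2\pi is_i}$ with $s_i=s_i(y)\in\{0,\frac12\}$, so that $y^{m\bmod2}=e^{2\pi i m\cdot s}$. Since $\mu\ge0$, for all $\theta\in\mathbb{R}^k$
\begin{equation}\label{eq:fejer}
\sum_{m\in B}\Phi(m)e^{-2\pi i m\cdot\theta}=\sum_y\mu(y)\prod_{i=1}^k\Psi_M(\theta_i-s_i)\ge0 .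
\end{equation}

\emph{Folding.} Let $L=2M$ and $\lambda(m)=\sum_{i=1}^km_iL^{i-1}$. This map $\mathbb{Z}^k\to\mathbb{Z}$ is additive, and it is injective on $B$. Indeed, a difference $D$ of two elements of $B$ has $|D_i|\le2M-2<L$. If $\lambda(D)=0$, reduction modulo $L$ gives $L\mid D_1$, so $D_1=0$; dividing by $L$ and repeating gives $D=0$.

\emph{Smoothing.} For $x=(t_1,\dots,t_d)$ put
\[
f(x)=\Big(\sum_{m\in B}\Phi(m)\Delta(t_1-\lambda(m))\Big)\prod_{i=2}^d\Delta(t_i).
\]
This function is continuous, compactly supported and non-negative. With $\theta=(\xi_1,L\xi_1,\dots,L^{k-1}\xi_1)$ we have $\lambda(m)\xi_1=m\cdot\theta$, so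
\[
\hat f(\xi)=\Big(\sum_{m\in B}\Phi(m)e^{-2\pi i m\cdot\theta}\Big)\prod_{i=1}^d\hat\Delta(\xi_i)\ge0
\]
by \eqref{eq:fejer}. Thus $f$ is admissible.

\emph{The points.} Since $\Delta(0)=1$, $\Delta$ vanishes at the non-zero integers and $\lambda$ is injective on $B$, we have $f(\lambda(m),0,\dots,0)=\Phi(m)$ for $m\in B$. In particular $f(0)=F(0)=1$. Let $m_j\in\{0,1\}^k$ be the lift of $g_j$ and $x_j=(\lambda(m_j),0,\dots,0)$. As $M\ge2$, the vectors $m_j$ and $m_j-m_l$ lie in $\{-1,0,1\}^k\subset B$. So the $x_j$ are distinct, and $f(x_j-x_l)=\Phi(m_j-m_l)$ by additivity of $\lambda$. The vector $m_j-m_l$ has exactly $|g_j-g_l|$ entries $\pm1$, each of which contributes a factor $1-1/M$.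
\end{proof}

\begin{corollary}\label{cor:transfer}
For $\mu$, $g_1,\dots,g_n$ as in Lemma~\ref{lem:transfer}, real $c_1,\dots,c_n$, $P$ as in \eqref{eq:cubeform} and every $d\ge1$,
\[
\gamma_{n,d}\,P(\mathbf 1)^2\le\sum_y\mu(y)P(y)^2 .
\]
\end{corollary}

\begin{proof}
By the definition of $\gamma_{n,d}$ and Lemma~\ref{lem:transfer}, $\gamma_{n,d}(\sum_jc_j)^2\le\sum_{j,l}c_jc_l(1-1/M)^{|g_j-g_l|}F(g_j-g_l)$ for every $M\ge2$. Let $M\to\infty$ and use \eqref{eq:cubeform}.
\end{proof}

\section{Layers of the cube}\label{sec:layers}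

Let $\Sigma_w$ be the set of $y\in\{\pm1\}^k$ with exactly $w$ entries $-1$, so that $\sum_iy_i=k-2w$ on $\Sigma_w$ and $\Sigma_0=\{\mathbf 1\}$. All our measures are uniform on each layer $\Sigma_w$. Their character sums are expressed by the Krawtchouk numbers
\[
K_i(m)=\text{coefficient of }z^i\text{ in }(1-z)^m(1+z)^{k-m}.
\]
Expanding $\prod_i(1+(-1)^{u_i}z)$, where choosing the second term means $y_i=-1$, and expanding $\prod_i(1+y_iz)=\sum_uy^uz^{|u|}$, we obtain
\begin{equation}\label{eq:kraw}
\sum_{y\in\Sigma_w}y^u=K_w(m)\quad(|u|=m),\qquad\sum_{|u|=m}y^u=K_m(w)\quad(y\in\Sigma_w).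
\end{equation}
Fix $m$, let $G(z)=(1-z)^m(1+z)^{k-m}$ and $\sigma=k-2m$. Then $G'/G=-m/(1-z)+(k-m)/(1+z)$, so $(1-z^2)G'=(\sigma-kz)G$. Comparing the coefficients of $z^i$ gives, with $K_i=K_i(m)$,
\begin{equation}\label{eq:rec}
K_0=1,\qquad K_1=\sigma,\qquad(i+1)K_{i+1}=\sigma K_i-(k-i+1)K_{i-1}\quad(i\ge1).
\end{equation}

We would like to put all the mass of $\mu$ on one layer $\Sigma_w$, where $\sum_iy_i-(k-2w)$ vanishes. The function $F$ then takes the values
\[
\kappa_m=K_w(m)\Big/\binom kw\qquad(|u|=m),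
\]
and some of them are negative. Mass at $\mathbf 1$ adds a constant to $F$ and repairs this, and the mass needed is exactly what the construction costs.

\begin{lemma}\label{lem:layer}
Let $1\le w\le k$ and $\eta\ge0$ satisfy $\kappa_m\ge-\eta$ for $0\le m\le k$. Then $\gamma_{k+1,d}\le\eta/(1+\eta)$ for all $d\ge1$.
\end{lemma}

\begin{proof}
Let $\mu$ give mass $\eta/(1+\eta)$ to $\mathbf 1$ and spread mass $1/(1+\eta)$ uniformly over $\Sigma_w$. By \eqref{eq:kraw}, $F(u)=(\kappa_{|u|}+\eta)/(1+\eta)\ge0$. Take the $k+1$ points $0,e_1,\dots,e_k$ of $\mathbb{Z}_2^k$, where the $e_i$ are the unit vectors, with coefficients $-(k-2w),1,\dots,1$. Then $P(y)=\sum_iy_i-(k-2w)$ vanishes on $\Sigma_w$ and $P(\mathbf 1)=2w\ne0$. Corollary~\ref{cor:transfer} gives $\gamma_{k+1,d}(2w)^2\le\frac\eta{1+\eta}(2w)^2$.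
\end{proof}

The lemma contradicts the conjecture for $n=k+1$ as soon as $\eta<1/k$. The layer must be even: on $\Sigma_w$ the product of all $y_i$ is $(-1)^w$, so $\kappa_k=-1$ and $\eta\ge1$ if $w$ is odd.

\begin{example}[$w=2$: a tie]\label{ex:two}
For $k=3$ the layer $\Sigma_2$ consists of $(1,-1,-1)$ and its permutations, and averaging $y_1$, $y_1y_2$, $y_1y_2y_3$ gives $\kappa_1=\kappa_2=-\frac13$, $\kappa_3=1$. So $\eta=\frac13$, and Lemma~\ref{lem:layer} gives only $\gamma_{4,d}\le\frac14$. In general \eqref{eq:rec} gives $2K_2=\sigma^2-k$, so $\kappa_m=(\sigma^2-k)/(k(k-1))$ with $\sigma\equiv k\pmod 2$. The minimum is $-1/k$ for odd $k$ (at $\sigma=\pm1$) and $-1/(k-1)$ for even $k$ (at $\sigma=0$). The second layer reaches $1/n$ but never goes below it.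
\end{example}

\begin{example}[$w=4$: the conjecture fails]\label{ex:four}
Two more steps of \eqref{eq:rec} give $6K_3=\sigma(\sigma^2-3k+2)$ and
\[
24K_4=\sigma^4-(6k-8)\sigma^2+3k(k-2)=\big(\sigma^2-(3k-4)\big)^2-(6k^2-18k+16).
\]
Since $24\binom k4=k(k-1)(k-2)(k-3)$, we may take $\eta=(6k^2-18k+16)/(k(k-1)(k-2)(k-3))$. For $k=10$ this is $436/5040<1/10$, so $\gamma_{11,d}<1/11$. For large $k$ it is of order $k^{-2}$.
\end{example}

The two examples suggest that deeper layers give smaller $\eta$; in Section~\ref{sec:exp} we take $w$ proportional to $k$. To reduce the number of points, on the other hand, one layer is not enough.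

\section{Eight points}\label{sec:eight}

Let $k=7$. If $\mu$ spreads mass $p_w$ uniformly over $\Sigma_w$, then $F(u)=\varphi_{|u|}$ depends only on $|u|$, because $\mu$ is invariant under permutations of the coordinates. Summing $F$ over $|u|=m$ and using the second identity in \eqref{eq:kraw},
\begin{equation}\label{eq:phi}
\binom7m\varphi_m=\sum_wp_wK_m(w).
\end{equation}
The numbers $K_m(w)$ for $w=0,2,3,4$ are the coefficients of $(1+z)^7$, $(1-z^2)^2(1+z)^3$, $(1-z^2)^3(1+z)$ and $(1-z^2)^3(1-z)$: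
\[
\begin{array}{c|rrrrrrrr}
m&0&1&2&3&4&5&6&7\\\hline
w=0&1&7&21&35&35&21&7&1\\
w=2&1&3&1&-5&-5&1&3&1\\
w=3&1&1&-3&-3&3&3&-1&-1\\
w=4&1&-1&-3&3&3&-3&-1&1
\end{array}
\]
By \eqref{eq:phi}, $\kappa_m$ is the entry in row $w$ divided by the entry in row $0$. So $\kappa_3=-\frac17$ for $w=2$ and $\kappa_1=-\frac17$ for $w=4$; for $w=6$ the mean of $y_1$ is $\kappa_1=-\frac57$; odd layers were excluded above. Lemma~\ref{lem:layer} cannot give less than $\frac18$.

We therefore mix layers. Take $P(y)=1-\sum_iy_i$, which equals $2w-6$ on $\Sigma_w$. A unit of mass on the layers $w=0,2,3,4$ costs $P^2=36,4,0,4$, and the mean cost has to stay below $P(\mathbf 1)^2/8=4.5$. The layer $w=3$ is free but has negative entries. Repairing its entry $-1$ at $m=7$ with mass at $\mathbf 1$ alone would take half of the total mass, while the layers $2$ and $4$ repair it equally well at cost $4<4.5$. We ask that $\varphi_2=\varphi_3=\varphi_7=0$, that is,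
\[
21p_0+p_2-3p_3-3p_4=0,\qquad35p_0-5p_2-3p_3+3p_4=0,\qquad p_0+p_2-p_3+p_4=0 .
\]
Eliminating $p_4$ gives $24p_0+4p_2=6p_3=56p_0-4p_2$, so $p_0:p_2:p_3:p_4=3:12:20:5$.

With $\varphi_2=0$ the points $0,e_1,\dots,e_k$ form a \emph{star}: the value between the center and each leaf is some $a$, and the value between two leaves is $0$. For a star with $k$ leaves the vector $(1,-1,\dots,-1)$ violates the conjecture when $k+1-2ka<(k-1)^2/(k+1)$, that is, when $a>2/(k+1)$. Positive semi-definiteness of the star matrix requires only $1-ka^2\ge0$. For $f=g^2$ the same condition applies to $g$ and gives $a\le1/k$. For $k=7$ the threshold is $\frac14$, between $\frac17$ and $1/\sqrt7$, and our measure will give $a$ close to $\frac9{35}>\frac14$.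

\begin{proof}[Proof of Theorem~\ref{thm:eight}]
\emph{The case $n=8$.} Let $(p_0,p_2,p_3,p_4)=\frac1{40}(3,12,20,5)$ and $p_w=0$ otherwise. By \eqref{eq:phi}, $40\binom7m\varphi_m$ is the combination of the four rows of the table with weights $3,12,20,5$. For $m=0,\dots,7$ it equals
\[
\begin{array}{ll}
3+12+20+5=40,&105-60+60+15=120,\\
21+36+20-5=72,&63+12+60-15=120,\\
63+12-60-15=0,&21+36-20-5=32,\\
105-60-60+15=0,\qquad&3+12-20+5=0,
\end{array}
\]
with $m=0,\dots,3$ in the left column and $m=4,\dots,7$ in the right. Hence $F\ge0$, $\varphi_1=\frac{72}{280}=\frac9{35}$ and $\varphi_2=0$.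

Apply Lemma~\ref{lem:transfer} to $g_0=0$, $g_j=e_j$ $(1\le j\le7)$ and $M=37$. It gives a compactly supported admissible $f$ with $f(0)=1$ and distinct points $x_0,\dots,x_7$ with
\[
f(x_0-x_j)=\tfrac9{35}\big(1-\tfrac1{37}\big),\qquad f(x_j-x_l)=0\qquad(1\le j\ne l\le7).
\]
Let $c=(1,-1,\dots,-1)$ and $S=\sum_{j=0}^7c_j=-6$. Then
\begin{equation}\label{eq:fail}
\sum_{j,l=0}^7c_jc_lf(x_j-x_l)=8-14\cdot\tfrac9{35}\big(1-\tfrac1{37}\big)=4.4+\tfrac{3.6}{37}<4.5=\frac{S^2}8 ,
\end{equation}
so the quadratic form of \eqref{eq:matrix} is negative at $c$.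

\emph{The case $n=8+r$.} Monotonicity \eqref{eq:mono} does not give this case, because the threshold $1/n$ decreases as well. Instead we add $r$ points $x_8,\dots,x_{7+r}$ whose distances from each other and from $x_0,\dots,x_7$ exceed the radius of a ball about $0$ that contains the support of $f$. Then $f$ vanishes at all new differences of distinct points. Give each new point the coefficient $S/8$. By \eqref{eq:fail},
\[
\sum_{j,l=0}^{7+r}c_jc_lf(x_j-x_l)<\frac{S^2}8+r\,\frac{S^2}{64}=\frac{(8+r)S^2}{64}=\frac1{8+r}\Big(S+\frac{rS}8\Big)^2=\frac1n\Big(\sum_{j=0}^{7+r}c_j\Big)^2 .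
\]
So \eqref{eq:matrix} is not positive semi-definite.
\end{proof}

\begin{remark}
Letting $M\to\infty$ in \eqref{eq:fail} gives $\gamma_{8,d}\le4.4/36=11/90$. Strict positivity does not rescue the conjecture: $f+\varepsilon e^{-\pi|x|^2}$ is admissible, it is positive everywhere together with its Fourier transform, and the strict failure at $c$ persists for small $\varepsilon>0$, since the quadratic form of \eqref{eq:matrix} depends continuously on $\varepsilon$.
\end{remark}

\section{Exponential decay of $\gamma_{n,d}$}\label{sec:exp}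

We apply Lemma~\ref{lem:layer} with $k=10w$ and need a lower bound for all $\kappa_m$. Two arguments share the work. Parseval's identity makes $|\kappa_m|$ exponentially small when $\binom km$ is large, that is, for $m$ in the middle range. It says nothing useful near $m=0$, where $\kappa_0=1$; but there we need only the sign, and the recurrence \eqref{eq:rec} shows that $\kappa_m>0$ when $\sigma^2$ is at least about $4w(k-w)$. For $k=10w$ this quantity is $(6w)^2$, which corresponds to $m\le2w$, and from $m=2w$ on Parseval's identity is strong enough.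

\begin{proposition}\label{prop:kappa}
Let $w\ge2$ be even and $k=10w$. Then $\kappa_m\ge-(10w+1)(0.52)^w$ for $0\le m\le k$.
\end{proposition}

\begin{proof}
Since $w$ is even, $\prod_iy_i=1$ on $\Sigma_w$. Replacing $u$ by its complement multiplies $y^u$ by this product, so $\kappa_{k-m}=\kappa_m$, and we may assume $m\le5w$.

\emph{The range $m\le2w$.} Here $\sigma=k-2m\ge6w$. We show by induction that
\[
K_i>0\quad\text{and}\quad iK_i\ge\frac\sigma2K_{i-1}\qquad(1\le i\le w).
\]
For $i=1$ this holds as $K_0=1$, $K_1=\sigma$. Suppose it holds for some $i\le w-1$. Then $K_{i-1}\le\frac{2i}\sigma K_i$, and \eqref{eq:rec} gives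
\[
(i+1)K_{i+1}\ge\Big(\sigma-\frac{2i(k-i+1)}\sigma\Big)K_i .
\]
The function $i(k-i+1)$ increases for $i\le(k+1)/2$, so $4i(k-i+1)\le4(w-1)(9w+2)\le36w^2\le\sigma^2$. The bracket is therefore at least $\sigma/2$, which completes the step. For $i=w$ we get $\kappa_m>0$.

\emph{The range $2w<m\le5w$.} The characters are orthogonal: $\sum_uy^u(y')^u=\prod_i(1+y_iy_i')$ is $2^k$ if $y=y'$ and $0$ otherwise. For the uniform probability measure $\nu$ on $\Sigma_w$ this gives
\[
\sum_{m'=0}^k\binom k{m'}\kappa_{m'}^2=\sum_u\Big(\sum_y\nu(y)y^u\Big)^2=2^k\sum_y\nu(y)^2=2^k\Big/\binom kw .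
\]
Since $\binom km$ increases for $m\le k/2$, we obtain $\kappa_m^2\le2^{10w}\big/\big(\binom{10w}w\binom{10w}{2w}\big)$.

To bound the binomial coefficients from below, let $0<j<N$, $p=j/N$ and $\beta_i=\binom Nip^i(1-p)^{N-i}$. The ratio $\beta_{i+1}/\beta_i=\frac{(N-i)j}{(i+1)(N-j)}$ is at least $1$ for $i<j$ and at most $1$ for $i\ge j$. So $\beta_j$ is the largest of $N+1$ numbers with sum $1$, and $\binom Nj\ge p^{-j}(1-p)^{-(N-j)}/(N+1)$. With $N=10w$ and $p=\frac1{10}$, $p=\frac15$,
\[
\binom{10w}w\ge\frac{(10^{10}/9^9)^w}{10w+1},\qquad\binom{10w}{2w}\ge\frac{(5^{10}/4^8)^w}{10w+1}.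
\]
Therefore
\[
\kappa_m^2\le(10w+1)^2\Big(\frac{2^{10}\,9^9\,4^8}{10^{10}\,5^{10}}\Big)^w=(10w+1)^2\Big(\frac{2^8\,3^9}{5^{10}}\Big)^{2w},
\]
and $2^83^9=5038848<5078125=0.52\cdot5^{10}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exp}]
Let $n\ge21$ and $w=2\lfloor(n-1)/20\rfloor$. Then $w\ge2$ is even, $10w+1\le n$, and $w>2\big(\frac{n-1}{20}-1\big)=\frac{n-21}{10}$. By \eqref{eq:mono}, Lemma~\ref{lem:layer} and Proposition~\ref{prop:kappa},
\[
\gamma_{n,d}\le\gamma_{10w+1,d}\le(10w+1)(0.52)^w\le n\,(0.52)^{(n-21)/10}=n\,(0.52)^{-2.1}\big(0.52^{0.1}\big)^n .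
\]
From $\ln0.52=-0.6539\ldots$ we get $0.52^{-2.1}=e^{1.373\ldots}<4$ and $0.52^{0.1}=e^{-0.06539\ldots}<0.937$. Finally, if the conjecture held for all $n$ with $Cn^{-p}$ in place of $1/n$, then $Cn^{-p}\le\gamma_{n,d}\le4n(0.937)^n$ for all $n\ge21$, which is false for large $n$.
\end{proof}

\begin{remark}[Exponential is the right rate for groups of exponent $2$]
Let $G$ be a finite abelian group and let $F\ge0$ be positive definite on $G$. Write $F=\sum_\chi\mu(\chi)\chi$ over the characters of $G$. Then $\mu(\chi)=|G|^{-2}\sum_{g,h}F(g-h)\overline{\chi(g)}\chi(h)\ge0$, and the trivial character has $\mu(\chi_0)=|G|^{-1}\sum_gF(g)\ge F(0)/|G|$ because $F\ge0$. Hence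
\[
\sum_{j,l}c_jc_lF(g_j-g_l)=\sum_\chi\mu(\chi)\Big|\sum_jc_j\chi(g_j)\Big|^2\ge\frac{F(0)}{|G|}\Big(\sum_jc_j\Big)^2 .
\]
Given $n$ points in $\mathbb{Z}_2^k$, translate one of them to $0$; then all lie in a subgroup of order at most $2^{n-1}$, to which we restrict $F$. So the analogue of $\gamma_{n,d}$ for the family of all groups $\mathbb{Z}_2^k$ is at least $2^{-(n-1)}$. For $n\ge21$ it is at most $4n(0.937)^n$, because the examples above live on these groups.
\end{remark}

\section{Three points}\label{sec:three}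

The cases $n\le2$ of Theorem~\ref{thm:three} and the bound $\gamma_{3,d}\le\frac13$ were shown in Section~\ref{sec:intro}. It remains to prove $\gamma_{3,d}\ge\frac13$. Throughout, $f$ is admissible with $f(0)=1$. We reduce the claim to points in arithmetic progression and then treat that case.

\begin{proposition}\label{prop:ap}
Let $z\in\mathbb{R}^d$ and $Z=2\pi z\cdot\xi$. Then $\mathbb{E}(\cos Z-t)^2\ge\frac13(1-t)^2$ for all real $t$.
\end{proposition}

By \eqref{eq:form} this is the conjecture for the points $-z,0,z$ and the coefficients $\frac12,-t,\frac12$.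

\subsection*{Reduction to progressions}

\begin{proof}[Proof of Theorem~\ref{thm:three} from Proposition~\ref{prop:ap}]
Let $x_1,x_2,x_3\in\mathbb{R}^d$, $c\in\mathbb{R}^3$ and $P$ as in \eqref{eq:form}. We show $\mathbb{E}|P|^2\ge\frac13(\sum_jc_j)^2$. If all $c_j\ge0$ or all $c_j\le0$, then $f\ge0$ and the Cauchy--Schwarz inequality give $\sum_{j,l}c_jc_lf(x_j-x_l)\ge\sum_jc_j^2\ge\frac13(\sum_jc_j)^2$. Otherwise, after a change of sign and order, $c=(p,-q,-r)$ with $p>0$ and $q,r\ge0$. Let $z=x_2-x_3$, $Z=2\pi z\cdot\xi$ and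
\[
\rho=|qe^{2\pi ix_2\cdot\xi}+re^{2\pi ix_3\cdot\xi}|=(q^2+r^2+2qr\cos Z)^{1/2}\le q+r .
\]
The triangle inequality gives $|P|\ge|\rho-p|$ pointwise; this removes $x_1$ from the problem. If $qr=0$, then $\rho=q+r$ and $|P|\ge|\sum_jc_j|$. If $p\ge q+r$, then $|P|\ge p-\rho\ge p-q-r=|\sum_jc_j|$. In both cases we are done.

Let $qr>0$ and $p<q+r$. Now $\rho-p$ may vanish, and we locate its zero by putting $t=(p^2-q^2-r^2)/(2qr)$. Then
\[
\rho^2-p^2=2qr(\cos Z-t),\qquad(q+r-p)(q+r+p)=(q+r)^2-p^2=2qr(1-t),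
\]
and in particular $t<1$. Using $\rho\le q+r$ in the denominator,
\[
|P|\ge\frac{|\rho^2-p^2|}{\rho+p}\ge\frac{2qr\,|\cos Z-t|}{q+r+p}=(q+r-p)\,\frac{|\cos Z-t|}{1-t}.
\]
Proposition~\ref{prop:ap} gives $\mathbb{E}|P|^2\ge\frac13(q+r-p)^2=\frac13(\sum_jc_j)^2$.
\end{proof}

\subsection*{The inequality for progressions}
Let $a=f(z)=\mathbb{E}\cos Z$ and $b=f(2z)=\mathbb{E}\cos2Z$. Since $\cos^2Z=\frac12(1+\cos2Z)$,
\begin{equation}\label{eq:square}
\mathbb{E}(\cos Z-t)^2=\frac{1+b}2-2ta+t^2 ,
\end{equation}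
and Proposition~\ref{prop:ap} reads $\frac23t^2-(2a-\frac23)t+\frac16+\frac b2\ge0$ for all $t$. By the discriminant this holds if and only if $(2a-\frac23)^2\le\frac83(\frac16+\frac b2)$, that is,
\begin{equation}\label{eq:ab}
b\ge3a^2-2a .
\end{equation}

The condition $\hat f\ge0$ alone gives $b=2\,\mathbb{E}\cos^2Z-1\ge2a^2-1$, which falls short of \eqref{eq:ab} by $(1-a)^2$. The bound $2a^2-1$ is approached when $Z$ is concentrated near $\pm\theta$ with $\cos\theta=a$, and for small $\theta$ the conditions $a\ge0$, $b\ge0$ do not exclude this. What excludes it is $f(Nz)\ge0$ for a higher multiple: if $\theta=\pi/N$, concentration forces $\mathbb{E}\cos NZ$ to be near $-1$. The next lemma makes this quantitative. Both of its sides vanish at $Z=\pm\pi/N$, and they agree at $Z=0$. For $N=2$ it is an identity. For $N=3$ it reads $|2\cos Z-1|\ge|\cos\frac{3Z}2|$ and follows from $\cos3\varphi=\cos\varphi\,(2\cos2\varphi-1)$; the general proof extends this factorization.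

\begin{lemma}\label{lem:cheb}
For every integer $N\ge2$ and every real $Z$,
\[
\Big|\cos Z-\cos\frac\pi N\Big|\ge\Big(1-\cos\frac\pi N\Big)\Big|\cos\frac{NZ}2\Big| .
\]
\end{lemma}

\begin{proof}
Put $Z=2\varphi$, $s=\sin^2\varphi$, $\theta_j=\frac{(2j-1)\pi}{2N}$ and $s_j=\sin^2\theta_j$. Since $\cos Z-\cos\frac\pi N=2(s_1-s)$ and $1-\cos\frac\pi N=2s_1$, the claim is $|1-s/s_1|\ge|\cos N\varphi|$.

The Chebyshev polynomial $T_N$ has degree $N$, satisfies $T_N(\cos\varphi)=\cos N\varphi$, and has the $N$ distinct zeros $\cos\theta_j$, $1\le j\le N$. Since $\theta_{N+1-j}=\pi-\theta_j$, the zeros come in pairs $\pm\cos\theta_j$ with $j\le\lfloor N/2\rfloor$, together with the zero $0$ if $N$ is odd. A pair contributes $\cos^2\varphi-\cos^2\theta_j=s_j-s$. Normalizing at $\varphi=0$,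
\[
\cos N\varphi=(\cos\varphi)^\epsilon\prod_{j=1}^{\lfloor N/2\rfloor}\Big(1-\frac s{s_j}\Big),\qquad\epsilon\in\{0,1\},\quad\epsilon\equiv N\pmod2 .
\]
For these $j$ we have $0<\theta_j<\frac\pi2$, so $0<s_1<s_2<\cdots$. If $N\le3$, the product has only the factor $j=1$, and the claim follows from $|\cos\varphi|\le1$. Let $N\ge4$. If $s\le2s_2$, then $0\le s/s_j\le2$ for $j\ge2$, so these factors have modulus at most $1$, and the claim follows again. If $s>2s_2$, then $s>2s_1$ and $|1-s/s_1|>1\ge|\cos N\varphi|$.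
\end{proof}

Squaring and averaging the lemma yields the inequality of Proposition~\ref{prop:ap} with the better constant $\frac12$, but only for the values $t=\cos\frac\pi N$. The gap between $\frac12$ and $\frac13$ is what allows us to pass from these values to all $t$.

\begin{proof}[Proof of Proposition~\ref{prop:ap}]
We prove \eqref{eq:ab}. Recall $0\le a\le1$. If $a=1$, then $\cos Z=1$ almost surely, so $\cos2Z=1$ almost surely and $b=1=3a^2-2a$. Let $a<1$ and $h=1-a\in(0,1]$. For $N\ge2$ put $t=\cos\frac\pi N$ and $u_N=1-t$. By \eqref{eq:square}, Lemma~\ref{lem:cheb} and $f(Nz)\ge0$,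
\[
\frac{1+b}2-2ta+t^2\ge u_N^2\,\mathbb{E}\cos^2\frac{NZ}2=u_N^2\,\frac{1+f(Nz)}2\ge\frac{(1-t)^2}2 .
\]
Solving for $b$, and using $t-(2a-1)=2h-u_N$,
\[
b\ge4ta-2t-t^2=(2a-1)^2-\big(t-(2a-1)\big)^2=(2a-1)^2-(2h-u_N)^2 .
\]
Since $(2a-1)^2-h^2=3a^2-2a$, it suffices to find $N\ge2$ with $|2h-u_N|\le h$, that is, with $h\le u_N\le3h$. We have $u_2=1\ge h$ and $u_N\to0$, so there is a largest $N\ge2$ with $u_N\ge h$. As $u_N=2\sin^2\frac\pi{2N}$ and $\sin\theta/\theta$ decreases on $(0,\frac\pi2)$,
\[
u_N\le\Big(\frac{N+1}N\Big)^2u_{N+1}\le\frac94\,u_{N+1}<\frac94\,h<3h .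
\]
This proves \eqref{eq:ab}, and with it Proposition~\ref{prop:ap} and Theorem~\ref{thm:three}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KV}
David Krieg and Jan Vyb\'iral,
\emph{New lower bounds for the integration of periodic functions},
arXiv:2302.02639 (2023).

\bibitem{SW}
Stein and Weiss,
\emph{Introduction to Fourier Analysis on Euclidean Spaces}.

\end{thebibliography}
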